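# Uniform mixing of a supercritical contact process seen through a finite window

## 1. A healthy interval on the line

Put an individual at each site of $\mathbb Z$, infected or healthy. An infected individual recovers at rate $1$ and infects each neighbor at rate $\lambda$. We realize the infections by arrows: for each ordered pair of neighbors $(x,y)$ there is an independent Poisson process of rate $\lambda$, and at each of its points, if $x$ is infected, $y$ becomes infected. Suppose $\lambda$ is so large that there is a stationary version $\bar\eta$ with $\bar p:=\bar{\mathbb P}(\bar\eta_0(0)=1)>0$.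

We watch the process only through the window $\Delta_n=\{-n,\dots,n\}$. Suppose that at time $0$ the whole window is healthy. When can the center be infected again? If $0$ is infected at time $t>0$, the infection entered from outside, so it used arrows $n+1\to n$, $n\to n-1$, $\dots$, $1\to0$ at increasing times in $(0,t]$, or the mirror images of these arrows. Wait for the first arrow $n+1\to n$ after time $0$, then for the first arrow $n\to n-1$ after that one, and so on. The waiting times are independent exponentials of rate $\lambda$, so all $n+1$ arrows are found by time $t$ with probability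
$$P(\mathrm{Poisson}(\lambda t)\ge n+1)\le\Big(\frac{e\lambda t}{n+1}\Big)^{n+1}\le e^{-(n+1)}\qquad\text{if } t\le\frac{n+1}{e^2\lambda}.$$
The arrows after time $0$ are independent of the state at time $0$. With the two directions together,
$$\bar{\mathbb P}\big(\bar\eta_t(0)=1\,\big|\,\bar\eta_0=0\text{ on }\Delta_n\big)\le2e^{-(n+1)}\qquad\text{for } t\le\frac{n+1}{e^2\lambda}.\tag{1.1}$$
For $n=4$ the right side is below $0.014$. Without conditioning the probability is $\bar p$ at all times. So an observer of a window of diameter $2n$ who wants to forget the past must wait a time proportional to the diameter.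

Is this the only obstruction? The observer knows much more than a snapshot. He knows the whole past of the window, for instance that it has been healthy during all of $[-T,0]$ with an enormous $T$. We want a bound on the influence of the past which is uniform over *all* events of the past, however unlikely, and over all windows, and which is exponentially small in $t$ as soon as $t$ exceeds a multiple of the diameter.

## 2. Windows, mixing coefficients and the three theorems

Let $G=(V,E)$ be a countably infinite, connected graph of bounded degree, with graph distance $dist$. The contact process with parameter $\lambda\in(0,\infty)$ is the Markov process on $\Omega=\{0,1\}^V$ with generator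
$$L_\lambda f(\omega)=\sum_{x\in V,\ \omega(x)=1}\Big([f(\omega^{x\leftarrow 0})-f(\omega)]+\lambda\sum_{y:\,dist(x,y)=1}[f(\omega^{y\leftarrow1})-f(\omega)]\Big),$$
where $\omega^{z\leftarrow i}$ is $\omega$ with the value at $z$ replaced by $i$; $1$ is infected, $0$ is healthy. The all-healthy configuration $\underline0$ is absorbing. Started from all ones, the process converges weakly to the upper invariant measure $\bar\nu_\lambda$. The stationary process $\bar\eta=(\bar\eta_t)_{t\in\mathbb R}$ with marginal $\bar\nu_\lambda$ is the upper stationary contact process; its law is $\bar{\mathbb P}_\lambda$, or simply $\bar{\mathbb P}$. Configurations are identified with their sets of ones.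

**Definition (mixing coefficient of a window).** Let $\mathcal S$ be the collection of finite nonempty $\Delta\subset V$, and $\mathrm{diam}(\Delta)=\max_{x,y\in\Delta}dist(x,y)$. For $\Delta\in\mathcal S$ let $\xi^\Delta_t=\bar\eta_t|_\Delta$ and
$$d_\Delta(t)=\sup\big\{|\bar{\mathbb P}(B\mid A)-\bar{\mathbb P}(B)| : A\in\sigma(\xi^\Delta_s:s\le0),\ \bar{\mathbb P}(A)>0,\ B\in\sigma(\xi^\Delta_s:s\ge t)\big\}.$$

To see what this measures, take instead of $\xi^\Delta$ a stationary two-state Markov chain with rates $a$ for $0\to1$ and $b$ for $1\to0$, and $\pi_1=a/(a+b)=1-\pi_0$. By the Markov property only the state at time $0$ matters, and the laws of the futures after $t$ differ exactly as much as the laws at time $t$. Since $P_0(\xi_t=1)=\pi_1(1-e^{-(a+b)t})$ and $P_1(\xi_t=1)=\pi_1+\pi_0e^{-(a+b)t}$, the coefficient is $\max(\pi_0,\pi_1)e^{-(a+b)t}$. For the contact process $\xi^\Delta$ is not Markov in general, because sites outside $\Delta$ infect sites inside, and the whole past carries information about them. Formula (1.1) says $d_{\Delta_n}(t)\ge\bar p-2e^{-(n+1)}$ for $t\le(n+1)/(e^2\lambda)$.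

**Definition (critical values).** $\lambda_c(G)$ is the threshold above which $\bar\nu_\lambda\ne\delta_{\underline0}$; $\lambda_c(\mathbb N)$ is the same for the half-line. Further $\lambda_T(G):=\sup\{\lambda>0:\rho_\lambda(x)=0\ \text{for all }x\in V\}$, where $\rho_\lambda(x):=\lim_{t\to\infty}\frac1t\log\bar{\mathbb P}_\lambda(\bar\eta_s(x)=0,\ s\in[0,t))$.

So $\rho_\lambda(x)<0$ means that long healthy periods at $x$ are exponentially unlikely. For example, if $\bar\nu_\lambda=\delta_{\underline0}$, then $\rho_\lambda\equiv0$. In general, if $x$ is healthy at time $0$ and no arrow points into $x$ during $[0,t)$, then $x$ stays healthy, so $\rho_\lambda(x)\ge-\lambda\deg(x)$ (that $x$ is healthy at time $0$ with positive probability is checked in Lemma 4). One has $\lambda_c(G)\le\lambda_T(G)\le\lambda_c(\mathbb N)$.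

We say that *the property holds* for $(G,\lambda)$ if there is $\alpha\in(0,\infty)$ such that for every $\epsilon>0$ there are $C,c\in(0,\infty)$ with
$$d_\Delta(t)\le C|\Delta|e^{-ct}\qquad\text{for all }\Delta\in\mathcal S\text{ and all }t\ge\alpha\,\mathrm{diam}(\Delta)(1+\epsilon).$$
Here $\alpha$ may depend on $G,\lambda$; $C,c$ may depend on $G,\lambda,\epsilon$. Question 4 of Stein Andreas Bethuelsen, "On projections of the supercritical contact process: uniform mixing and cutoff phenomenon", arXiv:1810.06840 (2018), asks whether the property holds for every $\lambda>\lambda_c(\mathbb N)$, and if so, whether it holds for all $\lambda>\lambda_c(G)$ or all $\lambda>\lambda_T(G)$. The answers are yes, no and no.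

**Theorem 1.** Let $G$ be countably infinite and connected with degrees $\le D$, and let $\lambda>\lambda_c(\mathbb N)$. There are $\alpha,C,c\in(0,\infty)$, depending only on $(\lambda,D)$, such that for every $\Delta\in\mathcal S$
$$d_\Delta(t)\le C|\Delta|e^{-ct}\qquad\text{for all } t\ge\alpha\,\mathrm{diam}(\Delta).$$
In particular the property holds, for every $\epsilon>0$ with constants not depending on $\epsilon$.

**Theorem 2.** For every integer $m\ge2$ there is a countably infinite connected graph $G$ of bounded degree with $\lambda_c(G)\le\lambda_T(G)\le\lambda_c(\mathbb N)/m$ such that for every $\lambda\in(\lambda_c(\mathbb N)/m,\lambda_c(\mathbb N))$ the property fails, already for singletons: there are vertices $x_k$ and $c_1>0$ with $\limsup_kd_{\{x_k\}}(t)\ge c_1$ for all $t\ge0$. So $\lambda_c(\mathbb N)$ in Theorem 1 can be replaced neither by $\lambda_c(G)$, nor by $\lambda_T(G)$, nor by any smaller constant valid for all $G$.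

**Theorem 3.** (A complement, not needed for the question.) Let $G=\mathbb Z$, $\lambda>\lambda_c(\mathbb Z)\,(=\lambda_c(\mathbb N))$, with edge speed $v=v(\lambda)>0$. For each $\epsilon>0$ there are $C,c$ with $d_\Delta(t)\le C|\Delta|e^{-ct}$ whenever $t\ge(1+\epsilon)\frac1{2v}\mathrm{diam}(\Delta)$. For no $\alpha<\frac1{2v}$ does the property hold.

The edge speed is defined in (C1) below.

### Graphical representation

At all times in $\mathbb R$ there are independent Poisson processes of recovery marks (rate $1$ at each vertex) and of arrows (rate $\lambda$ for each ordered adjacent pair). Almost surely no two marks are simultaneous, and a given countable set of times carries no marks. A *path* is a càdlàg map $u\mapsto p(u)\in V$ on a time interval which jumps only along arrows and meets no recovery mark. We write $(x,s)\to(y,t)$ if there is a path from $(x,s)$ to $(y,t)$, and $(x,s)\to\infty$ (*survival*) if there are paths from $(x,s)$ to all later times. The process started from $\eta_0$ at time $0$ is $\eta_t=\{y:(x,0)\to(y,t)\text{ for some }x\in\eta_0\}$.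

For a subgraph $G'$ (a vertex set with a set of edges), a path *in $G'$* stays in its vertices and uses only arrows along its edges. For $U\subset V$, "in $U$" refers to the induced subgraph. A half-line $\gamma=(\gamma_0,\gamma_1,\dots)$, by contrast, is the subgraph with edges $\gamma_i\gamma_{i+1}$ *only*, even if further edges of $G$ join its vertices. For example, if $y$ is adjacent to both $\gamma_3$ and $\gamma_4$, then in the half-line $(y,\gamma_3,\gamma_4,\dots)$ arrows between $y$ and $\gamma_4$ are ignored. With this convention the process in any simple half-line is an exact copy of the process on $\mathbb N=\{0,1,2,\dots\}$.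

The upper stationary process is: $\bar\eta_s(x)=1$ iff for all $S$ there is a path from $V\times\{-S\}$ to $(x,s)$. It is right-continuous, since the state of $x$ is constant until the next mark that concerns $x$. It is Markov: the set of $z$ with $(z,s)\to(y,t)$ is a.s. finite (by (2.1) below), so by pigeonhole $\bar\eta_t(y)=1$ iff $(z,s)\to(y,t)$ for some $z$ with $\bar\eta_s(z)=1$. Reversing time and all arrows preserves the law of the marks. Hence $\bar{\mathbb P}(\bar\eta_0(x)=1)$ is the survival probability from $x$, and statements about forward paths apply to backward paths. If $G'\subset G$, then $\bar\eta^{G'}\le\bar\eta^G$.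

**Spread.** For a given walk of $n$ edges, the probability that some path follows it during a given time interval of length $\ell$ is at most $P(\mathrm{Poisson}(\lambda\ell)\ge n)\le(e\lambda\ell/n)^n$, as in Section 1. Let $K_1:=\max(1,e^2\lambda D)$. There are at most $D^n$ walks of $n$ edges from (or to) $x$, so with $n=\lfloor K_1\ell\rfloor+1$,
$$P(\text{some path from (or to) }(x,s)\text{ leaves }B(x,K_1\ell)\text{ within time }\ell)\le(e\lambda D\ell/n)^n\le e^{-n}\le e^{-K_1\ell}.\tag{2.1}$$

**Continuity.** Let $\Lambda\subset V$ be finite, $\varphi$ bounded and measurable, $n\ge 0$. Then, on $G$ or on any subgraph,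
$$\eta\mapsto E^\eta[\varphi((\eta_s|_\Lambda)_{0\le s\le n})]\ \text{ is continuous on }\Omega.\tag{2.2}$$
Indeed, if two initial states agree within distance $r$ of $\Lambda$, the two evolutions (same marks) can differ on $\Lambda\times[0,n]$ only if some walk of $r$ edges ending in $\Lambda$ is followed during $[0,n]$. This has probability at most $|\Lambda|D^r(e\lambda n/r)^r\to0$ as $r\to\infty$.

**Crossing principle.** If paths $p,p'$ live on a common line, using only its nearest-neighbor edges, on $[a,b]$ with $p(a)\le p'(a)$ and $p(b)\ge p'(b)$, then $p(u)=p'(u)$ for some $u\in[a,b]$. Indeed, two paths jumping at the same instant use the same arrow, so they were already together. Hence $p-p'$ changes by at most $1$ at a time, and it goes from $\le0$ to $\ge0$.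

**Definition (positive association).** A law is PA if $E[fg]\ge E[f]E[g]$ for increasing cylinder functions $f,g$ (functions of finitely many coordinates). By the uniform approximation $f(\eta1_{\Lambda_n})\to f(\eta)$, $\Lambda_n\uparrow V$, the inequality extends to continuous increasing $f,g$.

For example, independent coordinates are PA, while the law of $(X,1-X)$ with a fair coin $X$ is not. For measures on $\Omega$, $\mu\le\nu$ means stochastic domination.

We use the following known facts.

(C1) Let $r_t$ be the right edge (rightmost infected site) at time $t$ of the process on $\mathbb Z$ started from $(-\infty,0]$ at time $0$, and $v=\lim Er_t/t=\inf_tEr_t/t$. If $\lambda>\lambda_c(\mathbb Z)$, then $v\in(0,\infty)$, and $P(r_t\le at)\le Ce^{-ct}$ for each $a<v$. (Durrett, Ann. Probab. 8 (1980); Durrett–Griffeath, Ann. Probab. 11 (1983) 1–15; see Liggett, *Interacting Particle Systems*, Ch. VI, Cor. 3.22.)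

(C2) If $\lambda<\lambda_c(\mathbb Z)$, the process $\xi^{\{0\}}$ on $\mathbb Z$ started from $\{0\}$ satisfies $P(\xi^{\{0\}}_u\ne\emptyset)\le Ce^{-cu}$. (Bezuidenhout–Grimmett, Ann. Probab. 19 (1991).)

(C3) Harris' inequality: increasing functions of a Poisson process are positively correlated (Last–Penrose, *Lectures on the Poisson Process*, Thm 20.4). It extends to functions $f,g$ of two independent Poisson processes which are increasing in one and decreasing in the other. Given the second process, $E[fg\mid\cdot]\ge E[f\mid\cdot]E[g\mid\cdot]$; both factors are decreasing in the second process, so the inequality applies once more.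

(C4) Strassen's theorem: if $\mu\le\nu$ on $\Omega$, there is a coupling with $\zeta\sim\mu$, $\eta\sim\nu$, $\zeta\le\eta$. Disintegrating it, given $\eta\sim\nu$ one obtains such a $\zeta$ as a measurable function of $\eta$ and an independent uniform variable.

Finally, $0<\lambda_c(\mathbb Z)\le\lambda_c(\mathbb N)<\infty$ is standard. Below, $C,c$ are positive constants that may change from line to line; an estimate $Ce^{-cs}$ is trivial for bounded $s$ if $C$ is large.

## 3. Where coupling with the all-infected start gets stuck

Here is the natural plan. Let $\nu_A$ be the law of $\bar\eta_0$ given an event $A$ of the past. Run from time $0$, with the same marks, the process $\eta^1$ from all ones and $\eta^\nu$ from $\nu=\nu_A$. By monotonicity $\eta^\nu\le\eta^1$. If for $x\in\Delta$ the probability of $\{\eta^1_t(x)=1,\eta^\nu_t(x)=0\}$ is exponentially small, *uniformly in $A$*, we are essentially done.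

On $\mathbb Z$ there is a good reason to be hopeful. Suppose some site $(Y,\Sigma)$, infected in $\eta^\nu$ with $\Sigma$ small, survives and sends a path far to the right. Suppose $(x,t)$ has a path from time $0$, which, seen backward, also travels far to the right. Then these paths have swapped their order, so they meet, and $\eta^\nu_t(x)=1$.

Two things are missing, and each is a real obstacle.

*Finding $(Y,\Sigma)$.* Unconditionally, an infected and surviving site is found near $\Delta$ within time $\ell$ except with probability $e^{-c\ell}$. Under $\nu_A$, Bayes only gives $\bar{\mathbb P}(\text{failure}\mid A)\le\bar{\mathbb P}(\text{failure})/\bar{\mathbb P}(A)$, and $\bar{\mathbb P}(A)$ is not bounded below: for $A_T=\{\bar\eta=0\text{ on }\Delta\times[-T,0]\}$ it will turn out that $\bar{\mathbb P}(A_T)\le Ce^{-c_0T}$. So one must understand the law $\nu_A$ itself. The plan is to show that there is a *worst* past, "healthy in $\Delta$ forever", whose law $\mu^\Delta$ lies below every $\nu_A$, and that even under $\mu^\Delta$ the window gets infected within one time unit with probability bounded below.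

Even then there is a second difficulty. An infected site $y$ found in this way survives only with probability $p_0<1$. If its offspring dies, we have to try again. But "the offspring of $y$ died" is information about the marks near $y$, not an event in the past of the window, so the comparison with $\mu^\Delta$ is no longer available. This is the exact point where naive restarting stops. The remedy is to enlarge the window: add to $\Delta$ all the vertices $M$ that the failed attempt visited, discard all paths through $M$, and show that what is left is still above $\mu^{\Delta\cup M}$.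

*Making the paths meet.* On a general $G$ two surviving paths need not meet: on the 3-regular tree they can stay in different components left after removing a vertex. The remedy is to look only at infections along half-lines that all merge into one fixed geodesic ray. On the ray the crossing principle is available, and $\lambda>\lambda_c(\mathbb N)$ is exactly what makes infections along half-lines survive. The price is that the paths must be on the common part of the ray when they cross, so we need control on when a surviving path has left the beginning of its half-line for good.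

We start with this last point.

## 4. One-dimensional estimates: leaving the origin for good

Throughout this section $\lambda>\lambda_c(\mathbb Z)$. As $\lambda_c(\mathbb N)\ge\lambda_c(\mathbb Z)$, this covers $\lambda>\lambda_c(\mathbb N)$.

**Step 4.1: the right edge is not too fast.** This complements (C1), which bounds the edge from below. For $b>v$ there are $\theta>0$ and $C$ with
$$Ee^{\theta r_t}\le Ce^{\theta bt}\qquad\text{for all }t\ge 0.\tag{4.1}$$
Choose $T$ with $Er_T<bT$, possible as $v=\inf_tEr_t/t$. As $\theta\downarrow0$, $(e^{\theta r}-1)/\theta$ decreases to $r$; since $r_T$ is dominated by a Poisson$(\lambda T)$ variable, monotone convergence gives $(Ee^{\theta r_T}-1)/\theta\downarrow Er_T<bT$. So for some $\theta>0$, $Ee^{\theta r_T}\le1+\theta bT\le e^{\theta bT}$. Next, $r_{s+t}\le r_s+r'_t$, where $r'_t$ is the displacement after a further time $t$ of the edge of the process restarted from $(-\infty,r_s]$ at time $s$; it is a copy of $r_t$ independent of $r_s$. So $Ee^{\theta r_{s+t}}\le Ee^{\theta r_s}Ee^{\theta r_t}$. Write $t=nT+u$ with $0\le u<T$, and use $Ee^{\theta r_u}\le Ee^{\theta\,\mathrm{Poisson}(\lambda T)}<\infty$.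 $\square$

**Step 4.2: a good event at scale $s$.** The purpose is to collect, once and for all, what typical edges do. For $s>0$ let $i_s=\lfloor0.02vs\rfloor$, $m_s=\lceil0.3vs\rceil$, and let $\mathcal Q(s)$ be the event on $\mathbb Z$ that

1. $r_s>0.97vs$;
2. for $i\in\{0,i_s\}$ no path leads from $\{i\}\times[s/8,s]$ to $[0.97vs,\infty)\times\{s\}$;
3. $r_{s/4}<0.3vs$;
4. there is a path from $[m_s,\infty)\times\{s/4\}$ to $(-\infty,0)\times\{s\}$.

Item 2 says that a path which reaches the typical edge position at time $s$ cannot have been as far back as $i_s$ after time $s/8$.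

**Lemma 1.** $P(\mathcal Q(s)^c)\le Ce^{-cs}$.

*Proof.* Item 1 is (C1). For item 3 use (4.1) with $b=1.05v$ and Markov's inequality: the failure probability is at most $C\exp(-\theta vs[0.3-1.05/4])=Ce^{-0.0375\,\theta vs}$. For item 4, by reflection and (C1), the left edge at time $s$ of the process started from $[m_s,\infty)$ at time $s/4$ is, up to probability $Ce^{-cs}$, at most $0.3vs+1-0.97\cdot0.75\,vs$, which is negative for large $s$.

For item 2, split $[s/8,s]$ into at most $s+1$ intervals $[c_j,c_{j+1}]$ of length $\le1$. A path starting in $\{i\}\times[c_j,c_{j+1}]$ is at time $c_{j+1}$ at most at $i+N_j$, where $N_j$ counts the successive first arrows $i\to i+1\to i+2\to\cdots$ in the interval and is dominated by Poisson$(\lambda)$. At time $s$ it is therefore at most at $i+N_j+r'$, with $r'$ independent of $N_j$ and distributed as $r_{s-c_{j+1}}$. By (4.1) with $b=1.05v$, the probability that this is $\ge0.97vs$ is at most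
$$C\exp\big(-\theta vs[0.97-0.02-1.05\cdot\tfrac78]\big)=Ce^{-0.03125\,\theta vs}.$$
Sum over the at most $s+1$ values of $j$ and the two values of $i$. $\square$

**Step 4.3: survival on the half-line is decided quickly.** We need exponential tails for failed attempts. Let $\hat\tau$ be the extinction time of the process in $\mathbb N=[0,\infty)$ started from $(0,0)$.

**Lemma 2.** (a) $P(s<\hat\tau<\infty)\le Ce^{-cs}$. (b) $P(\text{no }u\in[0,s]\text{ has }(0,u)\to\infty\text{ in }\mathbb N)\le Ce^{-cs}$.

*Proof.* Realize the process in $\mathbb N$ inside marks on $\mathbb Z$. Let $t_k=2^ks$ and work on $\bigcap_{k\ge0}\mathcal Q(t_k)$, whose complement has probability at most $\sum_kCe^{-c2^ks}\le Ce^{-cs}$ (for $s\ge1$, which suffices).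

*The paths $Q_k$.* Let $Q_k$ be a path in $\mathbb Z$ from $(-\infty,0]\times\{0\}$ to $(r_{t_k},t_k)$. By item 1, $r_{t_k}\ge1$, so $Q_k$ visits $0$ and jumps for the last time from $0$ to $1$ at some time $u_k$; it is $\ge1$ on $[u_k,t_k]$. If $u_k>t_k/8$, then $Q_k$ is at $0$ at some time in $[t_k/8,u_k)$ and ends beyond $0.97vt_k$, which item 2 with $i=0$ forbids. So $u_k\le t_k/8$. Pick $0\le a_k<u_k$ with $Q_k=0$ on $[a_k,u_k)$. Then $Q_k|_{[a_k,t_k]}$ is an $\mathbb N$-path.

*The paths $L_k$.* Put $h_k=t_k/4$, so $u_{k+1}\le t_{k+1}/8=h_k$. By item 4 there is a path $L_k$ starting in $[m_{t_k},\infty)$ at time $h_k$ that first hits $0$ at some $w_k\in(h_k,t_k)$; it is $\ge0$ on $[h_k,w_k]$.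

Let $S=\{(0,0)\}$ in case (a), where we work on $\{\hat\tau>s\}$, and $S=\{0\}\times[0,s]$ in case (b). We claim that for each $k$ there is an $\mathbb N$-path $P_k$ from $S$ to $\mathbb N\times\{t_k\}$, all of whose points are reachable from $(-\infty,0]\times\{0\}$.

For $k=0$: in case (a) this is $\hat\tau>s$; in case (b) take $Q_0$ on $[a_0,s]$.

Step from $k$ to $k+1$. In case (b), if $a_{k+1}\le s$, take $P_{k+1}=Q_{k+1}|_{[a_{k+1},t_{k+1}]}$. Otherwise, and always in case (a), the starting time of $P_k$ is $\le a_{k+1}<u_{k+1}\le h_k<t_k$, and $Q_{k+1}(a_{k+1})=0\le P_k(a_{k+1})$. If $Q_{k+1}$ and $P_k$ meet in $[a_{k+1},t_k]$, follow $P_k$ and then $Q_{k+1}$. If they do not, then $Q_{k+1}<P_k$ on $[a_{k+1},t_k]$ by the crossing principle, and we use $L_k$ as a bridge. Since the points of $P_k$ are reachable from $(-\infty,0]\times\{0\}$, item 3 gives $P_k(h_k)\le r_{h_k}<m_{t_k}\le L_k(h_k)$. On the other hand $L_k(w_k)=0<Q_{k+1}(w_k)<P_k(w_k)$, because $w_k>h_k\ge u_{k+1}$. So $L_k$ meets $P_k$ for the first time at some $c\in[h_k,w_k]$. As $L_k(c)=P_k(c)>Q_{k+1}(c)$ and $L_k(w_k)<Q_{k+1}(w_k)$, $L_k$ meets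 $Q_{k+1}$ at some $c'\in[c,w_k]$. Follow $P_k$ to $c$, $L_k$ to $c'$, then $Q_{k+1}$. All pieces are in $\mathbb N$ and all points are reachable as claimed.

In case (a) the claim says that $\hat\tau>s$ forces $\hat\tau=\infty$ on the good event. In case (b) every $P_k$ passes time $s$. The set of sites reached at time $s$ from $S$ in $\mathbb N$ is a.s. finite, so one of its points has $\mathbb N$-paths to all $t_k$, that is, survives in $\mathbb N$. Hence some $(0,u)$, $u\in[0,s]$, survives. $\square$

**Step 4.4: consequences.** We record what later sections use. By (b), with positive probability some $(0,u)$ survives in $\mathbb N$. All paths from $(0,u)$ stay at $0$ until the next mark concerning $0$, so then some rational $u'$ also has $(0,u')\to\infty$; hence $p_0:=P(\hat\tau=\infty)>0$. Thus the half-line process survives for every $\lambda>\lambda_c(\mathbb Z)$, and $\lambda_c(\mathbb N)=\lambda_c(\mathbb Z)$. Reversing time in (b), there is $c_0>0$ with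
$$\bar{\mathbb P}^{\mathbb N}(\bar\eta_u(0)=0,\ 0\le u\le t)\le Ce^{-c_0t}.\tag{4.2}$$

Next, a surviving infection reaches the edge of the full process:
$$\text{if the process in }\mathbb N\text{ (or in }\mathbb Z)\text{ from }(0,0)\text{ is alive at }\tau,\text{ it has a path to }(r_\tau,\tau).\tag{4.3}$$
Indeed, take a path $\hat P$ of that process from $(0,0)$ to time $\tau$ and a path $Q$ from $(-\infty,0]\times\{0\}$ to $(r_\tau,\tau)$. As $Q(0)\le\hat P(0)$ and $Q(\tau)=r_\tau\ge\hat P(\tau)$, they meet. Choose $u$ in the last time interval on which they agree. By the crossing principle $Q-\hat P$ has constant sign after that interval, and it is $\ge0$ at $\tau$, so $Q\ge\hat P$ on $[u,\tau]$. Follow $\hat P$ up to $u$, then $Q$; if $\hat P\ge0$, the result is an $\mathbb N$-path.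

**Lemma 3.** With probability $\ge1-Ce^{-c\tau}$: either $\hat\tau\le\tau$, or there is an $\mathbb N$-path $P$ from $(0,0)$ to time $\tau$ with $P(u)>i_\tau$ for all $u\in[\tau/8,\tau]$.

*Proof.* The event depends only on the marks of $\mathbb N$, so its probability may be computed with marks on $\mathbb Z$; in particular the lemma applies to every copy of $\mathbb N$. On $\mathcal Q(\tau)\cap\{\hat\tau>\tau\}$ take the $\mathbb N$-path to $(r_\tau,\tau)$ from (4.3). It ends at $r_\tau>0.97v\tau\ge i_\tau$, and by item 2 it avoids $i_\tau$ on $[\tau/8,\tau]$. So it stays above $i_\tau$ there. $\square$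

Finally, let $M$ be the set of sites visited by the half-line process from $(0,0)$; it is an interval starting at $0$. By the spread bound $P(|M|>n,\ \hat\tau\le n/(e^2\lambda))\le e^{-n}$. Together with Lemma 2(a), both $\hat\tau$ and $|M|$ have exponential tails on $\{\hat\tau<\infty\}$, so by dominated convergence
$$g(\theta):=E\big[e^{\theta(\lceil\hat\tau\rceil+|M|)};\hat\tau<\infty\big]\to1-p_0\qquad(\theta\downarrow0).\tag{4.4}$$

## 5. Positive association survives conditioning on zeros

To find the worst past we need correlation inequalities for $\bar\eta$ *given* that it is zero on certain space-time sets. Conditioning on zeros is special, as the smallest case shows. Let $X_1,X_2$ be fair independent coins, and $P(X_3=0\mid X_1,X_2)=\vartheta^{X_1+X_2}$ with $0<\vartheta<1$: each of $X_1,X_2$ may "infect" $X_3$. Given $X_3=0$, the pair $(X_1,X_2)$ has weights $1,\vartheta,\vartheta,\vartheta^2$ on $(0,0),(1,0),(0,1),(1,1)$, so the coins are still independent. Given $X_3=1$, the weights are proportional to $0,1-\vartheta,1-\vartheta,1-\vartheta^2$, and $P_{11}P_{00}-P_{10}P_{01}<0$: the coins become negatively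 correlated, as one cause explains away the other.

**Lemma 4.** Let $H\subset V\times\mathbb R$ be a finite union of sets $\{x\}\times[a,b]$ ($a\le b$). Then $\bar{\mathbb P}(\bar\eta=0\text{ on }H)>0$, and conditionally on this event the finite-dimensional distributions of $\bar\eta$ are PA.

*Proof.* **Step 5.1: positivity.** We check that the conditioning makes sense. Let the times in $H$ lie in $[a_0,b_0]$. With positive probability each of the finitely many vertices involved has a recovery mark in $[a_0-1,a_0]$ and no arrow enters it in $[a_0-1,b_0]$. Then $\bar\eta=0$ on $H$.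

**Step 5.2: a discrete claim.** Here we isolate the algebra that makes zeros special. Let $X_1,\dots,X_n\in\{0,1\}$ have law $P$ with
$$P(X_j=0\mid X_1,\dots,X_{j-1})=c_j\prod_{i<j}\vartheta_{ij}^{X_i},\qquad c_j,\vartheta_{ij}\in(0,1].$$
For $w\in[0,1]^n$ let $Q_w\propto P\prod_iw_i^{X_i}$, with $0^0=1$; this is possible since $P(X\equiv0)=\prod_jc_j>0$. *Then $Q_w$ is PA.* Taking $w_i=0$ conditions on $X_i=0$. By hand for $n=2$: with $\vartheta=\vartheta_{12}$, $Q_w(1,1)Q_w(0,0)-Q_w(1,0)Q_w(0,1)$ is a positive multiple of
$$w_1w_2\,c_1(1-c_1)c_2\,[(1-c_2\vartheta)-\vartheta(1-c_2)]=w_1w_2\,c_1(1-c_1)c_2(1-\vartheta)\ge0.$$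

In general, induct on $n$; $n=1$ is clear. Put $p=c_n\prod_{i<n}\vartheta_{in}^{X_i}$. Summing over $X_n$, the $Q_w$-law of $(X_i)_{i<n}$ has density with respect to $P$ proportional to
$$\prod_{i<n}w_i^{X_i}\,\big[p+w_n(1-p)\big]=\prod_{i<n}w_i^{X_i}\,\Big[w_n+(1-w_n)c_n\prod_{i<n}\vartheta_{in}^{X_i}\Big].$$
This is a mixture of the laws $Q_w$ and $Q_{w'}$, $w'_i=w_i\vartheta_{in}$, on $n-1$ variables. Both are PA by induction. Moreover $Q_{w'}$ is $Q_w$ reweighted by the decreasing function $\prod\vartheta_{in}^{X_i}$, so $Q_{w'}\le Q_w$ because $Q_w$ is PA. A mixture of two stochastically ordered PA laws is PA: the covariance of increasing $f,g$ is the mean of the two covariances plus the covariance of the two means, which is $\ge0$ as the means are ordered in the same way. So the law of $(X_i)_{i<n}$ is PA.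

It remains to add $X_n$. We have $Q_w(X_n=0\mid X_{<n})=p/(p+w_n(1-p))$, which is nondecreasing in $p$, hence decreasing in $X_{<n}$. So for increasing $f,g$, both $E[f\mid X_{<n}]$ and $E[g\mid X_{<n}]$ are increasing in $X_{<n}$. Given $X_{<n}$, $f$ and $g$ are increasing functions of the single variable $X_n$. Therefore $E[fg]\ge E\big[E[f\mid X_{<n}]E[g\mid X_{<n}]\big]\ge E[f]E[g]$.

**Step 5.3: passage to the contact process.** We now show, for finite $\mathcal K\subset V\times\mathbb R$, increasing functions $f,g$ of finitely many coordinates of $\bar\eta$, and $1_{\mathcal K}:=1\{\bar\eta=0\text{ on }\mathcal K\}$,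
$$E[fg1_{\mathcal K}]\,E[1_{\mathcal K}]\ge E[f1_{\mathcal K}]\,E[g1_{\mathcal K}].\tag{5.1}$$
Consider first a finite subgraph $V_n$, started from all ones at time $-S$. With small mesh $h$ let the $X_{x,j}$, given $X_{\cdot,j-1}$, be independent with
$$P(X_{x,j}=0\mid\cdot)=h^{X_{x,j-1}}\prod_{y\sim x}(1-\lambda h)^{X_{y,j-1}},\qquad X_{\cdot,0}\equiv1.$$
Ordered by $j$ and then arbitrarily in $x$, these variables have the form of the discrete claim (the factors coming from time $0$ are constants). An infected site is healthy after a step with probability $h+O(h^2)$, and a healthy site with $k$ infected neighbors is infected with probability $\lambda kh+O(h^2)$. So the one-step matrix is $I+hL+O(h^2)$ on a finite state space, and as $h\to0$ the joint laws at times $\lfloor(S+s_i)/h\rfloor$ converge to those of the contact process at times $s_i$. The discrete claim with $w=0$ on the grid version of $\mathcal K$ and $w=1$ elsewhere gives (5.1) in the discrete model, and (5.1) passes to the limit. Next let $V_n\uparrow V$: each $\eta^{V_n}_s(x)$ increases to the value for $G$ started from all ones at $-S$, since each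 path is contained in some $V_n$. As $S\to\infty$ these values decrease to $\bar\eta_s(x)$. So (5.1) follows by bounded convergence.

**Step 5.4: from finite sets to $H$.** Finally, take finite $\mathcal K_n$ increasing to a countable dense subset of $H$ containing the endpoints of all the intervals. By right-continuity $1_{\mathcal K_n}\to1\{\bar\eta=0\text{ on }H\}$ a.s., so (5.1) holds with $H$ in place of $\mathcal K$. $\square$

The resulting inequalities extend to events such as $\{\bar\eta=0\text{ on }\Delta\times[a,b]\}$, which are limits of finite-dimensional decreasing events.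

## 6. The worst past of a window

Let $\mu_T^\Delta$ be the law of $\bar\eta_0$ given $\bar\eta=0$ on $\Delta\times[-T,0]$. By Lemma 4 it is PA, and it is stochastically decreasing in $T$, since passing from $T$ to $T'>T$ is a further conditioning on a decreasing event. Hence
$$\mu^\Delta=\lim_{T\to\infty}\mu_T^\Delta$$
exists: $\mu_T^\Delta(\prod_{x\in\Lambda}\eta(x))$ converges for every finite $\Lambda$, and these functions span the cylinder functions. By (2.2) we may also let $T\to\infty$ in expectations $E^{\mu_T^\Delta}[\varphi((\eta_s|_\Lambda)_{s\le n})]$. Under $\mu^\Delta$ the window is healthy at time $0$; outside, $\mu^\Delta$ is what remains when $\Delta$ has been healthy "forever".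

From now on $\lambda>\lambda_c(\mathbb N)$. Five facts about $\mu^\Delta$ carry the proof.

**(M1) No past is worse.** *If $A\in\sigma(\xi^\Delta_s:s\le0)$ and $\bar{\mathbb P}(A)>0$, then the law of $\bar\eta_0$ given $A$ is $\ge\mu^\Delta$.*

This is what makes bounds uniform in $A$. Let $f$ be an increasing cylinder function. First let $A=\{\bar\eta=\omega\text{ on }\Delta\times\{s_1<\dots<s_r\}\}$, $s_r\le0$, and let $\mathcal K_0$ be the set of points where $\omega$ prescribes a zero. Given zeros on $\mathcal K_0$, the prescribed ones form an increasing event, and zeros on all of $\Delta\times[s_1,0]\supset\mathcal K_0$ form a decreasing event. So Lemma 4 gives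
$$E[f(\bar\eta_0)\mid A]\ge E[f(\bar\eta_0)\mid0\text{ on }\mathcal K_0]\ge E[f(\bar\eta_0)\mid0\text{ on }\Delta\times[s_1,0]]=\mu^\Delta_{|s_1|}(f)\ge\mu^\Delta(f).$$
Thus $E[f(\bar\eta_0)\mid\xi^\Delta_{s_1},\dots,\xi^\Delta_{s_r}]\ge\mu^\Delta(f)$ a.s. Let $\{s_i\}$ increase to a countable dense subset of $(-\infty,0]$ containing $0$. By right-continuity the generated $\sigma$-fields generate $\sigma(\xi^\Delta_s:s\le0)$, and martingale convergence gives $E[f(\bar\eta_0)\mid\xi^\Delta_s,s\le0]\ge\mu^\Delta(f)$ a.s. Integrate over $A$.

**(M2) Monotonicity in the window.** *$\Delta\subset\Delta'$ implies $\mu^{\Delta'}\le\mu^\Delta$.* This allows windows to grow. Given zeros on $\Delta\times[-T,0]$, zeros on $\Delta'\times[-T,0]$ are a further decreasing event; use Lemma 4 and let $T\to\infty$.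

**(M3) Even the worst past gets infected soon.** *$P^{\mu^\Delta}(\eta=0\text{ on }\Delta\times[0,1])\le e^{-c_0}$, hence $P^{\mu^\Delta}(\eta_1\not\equiv0\text{ on }\Delta)\ge q:=(1-e^{-c_0})e^{-1}$.*

This is the uniform chance on which restarts will rest. Let $z(T)=\bar{\mathbb P}(\bar\eta=0\text{ on }\Delta\times[0,T])$. By stationarity
$$\frac{z(T+1)}{z(T)}=\bar{\mathbb P}\big(0\text{ on }\Delta\times[0,1]\,\big|\,0\text{ on }\Delta\times[-T,0]\big),$$
and by Lemma 4 this is nondecreasing in $T$. Take $x\in\Delta$; by König's lemma $G$ contains a simple half-line starting at $x$, so (4.2) gives $z(T)\le Ce^{-c_0T}$. If $z(T_0+1)/z(T_0)=\varrho>e^{-c_0}$ for some $T_0$, then $z(T_0+n)\ge z(T_0)\varrho^n$ for all $n$, a contradiction. So the ratio is $\le e^{-c_0}$ for every $T$. By the Markov property it equals $P^{\mu_T^\Delta}(\eta=0\text{ on }\Delta\times[0,1])$; let $T\to\infty$. For the second claim, the vertex of $\Delta$ infected first has no recovery mark from then up to time $1$ with conditional probability $\ge e^{-1}$.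

Note how rarity has been turned around: $z(T)$ is tiny for large $T$, and precisely because it decays at a fixed rate, the conditional probability of one more healthy unit is bounded away from $1$.

**(M4) Looking at the window once.** *Start from $\mu^\Delta$. Given $\eta_1|_\Delta=\omega$ (of positive probability), the law of $\eta_1$ is $\ge\mu^\Delta$.*

This says that observing the window at time $1$ does no harm. By Lemma 4 as in (M1), conditioning first on zeros on $\Delta\times[-T,0]$ and on the zeros of $\omega$ at time $1$, we get, whenever defined,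
$$E[f(\bar\eta_1)\mid0\text{ on }\Delta\times[-T,0],\ \bar\eta_1|_\Delta=\omega]\ge E[f(\bar\eta_1)\mid0\text{ on }\Delta\times[-T,1]]=\mu^\Delta_{T+1}(f)\ge\mu^\Delta(f)$$
for increasing cylinder $f$. Multiply by the conditional probability of $\omega$ and let $T\to\infty$, using (2.2).

**(M5) Discarding a contaminated set.** *Let $M\subset V$ be finite, $n\ge0$, $\nu\ge\mu^\Delta$, and let $\tilde\eta_n$ be the set of sites reached at time $n$ from $\eta_0\setminus M$, where $\eta_0\sim\nu$ is independent of the marks after $0$, by paths in $V\setminus M$. Then the law of $\tilde\eta_n$ is $\ge\mu^{\Delta\cup M}$.*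

This is the tool for restarting after a failure. For $n=0$ it says that erasing $M$ from $\eta_0$ leaves a law above $\mu^{\Delta\cup M}$, which is plausible since $\mu^{\Delta\cup M}$ is below $\mu^\Delta$ and has only zeros on $M$. For the proof let $\Delta'=\Delta\cup M$, start from $\eta_0\sim\mu_T^{\Delta'}$ with independent marks on $(0,n]$, and put $\Phi=f(\tilde\eta_n)$, with $f$ an increasing cylinder function, and $\Gamma=1\{\eta=0\text{ on }\Delta'\times[0,n]\}$. In terms of $\eta_0$ and the arrows, $\Phi$ is increasing and $\Gamma$ decreasing; in the recovery marks it is the opposite. By (C3), $E[\Phi\Gamma\mid\eta_0]\le E[\Phi\mid\eta_0]E[\Gamma\mid\eta_0]$. By (2.2) both factors are continuous in $\eta_0$, and they are increasing and decreasing, respectively. As $\mu_T^{\Delta'}$ is PA, $E[\Phi\Gamma]\le E[\Phi]E[\Gamma]$. On $\{\Gamma=1\}$ no path from $\eta_0$ visits $M$ during $[0,n]$, so $\eta_n=\tilde\eta_n$. By the Markov property and stationarity, $\eta_n$ given $\Gamma=1$ has law $\mu^{\Delta'}_{T+n}$. Hence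
$$\mu^{\Delta'}(f)\le\mu^{\Delta'}_{T+n}(f)=\frac{E[\Phi\Gamma]}{E[\Gamma]}\le E^{\mu_T^{\Delta'}}[f(\tilde\eta_n)].$$
Let $T\to\infty$ to get $E^{\mu^{\Delta'}}[f(\tilde\eta_n)]\ge\mu^{\Delta'}(f)$. Since $\nu\ge\mu^\Delta\ge\mu^{\Delta'}$ and $\tilde\eta_n$ is increasing in $\eta_0$, the claim follows.

## 7. Surviving half-lines forward and backward

Fix $\Delta$, $R=\mathrm{diam}(\Delta)$, $x_0\in\Delta$, and a geodesic ray $\gamma=(\gamma_0=x_0,\gamma_1,\dots)$, that is, $dist(\gamma_i,\gamma_j)=|i-j|$; it exists by König's lemma. For $y\in V$ fix a shortest path from $y$ to the set $\gamma$, of length $d(y)\le dist(y,x_0)$, ending at $\gamma_{\kappa(y)}$. Continuing along $\gamma_{\kappa(y)},\gamma_{\kappa(y)+1},\dots$ gives a simple half-line $\gamma^y$ with $y$ at index $0$. As $\gamma$ is geodesic,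
$$\kappa(y)=dist(x_0,\gamma_{\kappa(y)})\le dist(x_0,y)+d(y)\le2\,dist(x_0,y).$$
For $K\ge\kappa(y)$ the vertex $\gamma_K$ has index $d(y)+K-\kappa(y)\le dist(x_0,y)+K$ in $\gamma^y$, and the vertices of $\gamma^y$ from that index on are $\gamma_K,\gamma_{K+1},\dots$. For example, on $\mathbb Z^2$ with $x_0=(0,0)$, $\gamma_j=(j,0)$ and $y=(3,2)$ we go down to $(3,0)$ and then right: $d(y)=2$, $\kappa(y)=3\le2\cdot5$, and $\gamma_K$ has index $K-1$ in $\gamma^y$ for $K\ge3$.

The process in $\gamma^y$ from $(y,s)$ is a copy of the half-line process, so Section 4 applies with constants independent of $y$.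

**Lemma 5 (forward).** Let $\eta_0\sim\nu\ge\mu^\Delta$ be independent of the marks after time $0$. There are $C,\theta>0$ such that for all $\ell>0$, with probability $\ge1-Ce^{-\theta\ell}$ there is $(Y,\Sigma)$ with $\Sigma\le\ell$ an integer, $\eta_\Sigma(Y)=1$, $dist(x_0,Y)\le R+\ell$, and $(Y,\Sigma)\to\infty$ in $\gamma^Y$. If moreover $\ell\le t/16$, then with probability $\ge1-Ce^{-\theta\ell}-Ce^{-ct}$ the second alternative of Lemma 3 also holds for the process in $\gamma^Y$ from $(Y,\Sigma)$, with $\tau=t-\Sigma$.

*Proof.* **Step 7.1: the state of the search.** We describe what is known at the start of each attempt. Let $U_0,U_1,\dots$ be uniform variables independent of everything, used for (C4). At stage $k=0,1,\dots$ we have an integer time $T_k$, a finite set $\Delta_k$, a $\sigma$-field $\mathcal G_k$ generated by countably-valued variables with respect to which $T_k,\Delta_k$ are measurable, and a configuration $\zeta^{(k)}\le\eta_{T_k}$ whose conditional law given $\mathcal G_k$ is exactly $\mu^{\Delta_k}$. On $\{T_k=n\}$ all these objects depend only on $\eta_0$, $U_0,\dots,U_k$ and the marks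 in $(0,n]$, so the marks after $T_k$ are independent of $(\mathcal G_k,\zeta^{(k)},\eta_{T_k})$. Start with $T_0=0$, $\Delta_0=\Delta$, $\mathcal G_0$ trivial, and $\zeta^{(0)}\le\eta_0$ from (C4).

**Step 7.2: one attempt.** We look for an infected vertex in the current window and test its half-line. Let $\psi\le\eta_{T_k+1}$ be the state at time $T_k+1$ of the process started from $\zeta^{(k)}$ at time $T_k$, and $\omega=\psi|_{\Delta_k}$. By (M4), given $(\mathcal G_k,\omega)$ the law of $\psi$ is $\ge\mu^{\Delta_k}$.

(i) If $\omega\equiv0$, which has conditional probability $\le1-q$ by (M3), put $T_{k+1}=T_k+1$, $\Delta_{k+1}=\Delta_k$, $\mathcal G_{k+1}=\mathcal G_k\vee\sigma(\omega)$, and choose by (C4) $\zeta^{(k+1)}\le\psi$ with conditional law $\mu^{\Delta_k}$.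

(ii) If $\omega\not\equiv0$, let $y$ be the first infected vertex of $\Delta_k$ in a fixed enumeration, and run the process in $\gamma^y$ from $(y,T_k+1)$; it depends only on marks after $T_k+1$. If it survives, we have *success* with $(Y,\Sigma)=(y,T_k+1)$, and stop. If it dies after time $\sigma$, having visited the finite set $M\ni y$, put $N=\lceil\sigma\rceil$, $T_{k+1}=T_k+1+N$, $\Delta_{k+1}=\Delta_k\cup M$, $\mathcal G_{k+1}=\mathcal G_k\vee\sigma(\omega,N,M)$.

**Step 7.3: restarting after a failure.** We must produce $\zeta^{(k+1)}$ in case (ii). The event $\{N=n,M=m\}$ is determined by the recoveries at $m$ and the arrows out of $m$ in $(T_k+1,T_k+1+n]$: run the process in $\gamma^y$ with these marks only, and see whether it stays in $m$, visits all of $m$, and dies in time. Let $\beta$ be the set reached at time $T_{k+1}$ from $\psi\setminus m$ by paths in $V\setminus m$. Besides $\psi$ it uses only recoveries at $V\setminus m$ and arrows inside $V\setminus m$, and these are independent of the marks just mentioned. So, given $\mathcal G_{k+1}$, $\psi$ still has a law $\ge\mu^{\Delta_k}$ and is independent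 of the marks used for $\beta$, which have their original law. By (M5), given $\mathcal G_{k+1}$ the law of $\beta\le\eta_{T_{k+1}}$ is $\ge\mu^{\Delta_{k+1}}$. Choose $\zeta^{(k+1)}\le\beta$ by (C4), separately for each of the countably many outcomes generating $\mathcal G_{k+1}$.

**Step 7.4: the search is short.** Now we bound time and space used. Let $W_k=T_k+\sum_{j<k}|M_j|$, with $M_j=\emptyset$ in case (i), and $\pi=P(\omega\not\equiv0\mid\mathcal G_k)\ge q$. By (4.4) we can choose $\theta\in(0,1]$ so small that $g(\theta)<1$ and $\chi:=e^\theta[1-q(1-g(\theta))]<1$. Then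
$$E[e^{\theta(W_{k+1}-W_k)};\text{no success at stage }k\mid\mathcal G_k]=e^\theta[(1-\pi)+\pi g(\theta)]\le\chi,$$
so $E[e^{\theta W_k};\text{stage }k\text{ reached}]\le\chi^k$. Hence success occurs a.s., and $P(\text{success at a stage with }W_k>\ell-1)\le\sum_k\chi^ke^{-\theta(\ell-1)}=Ce^{-\theta\ell}$. Otherwise $\Sigma=T_k+1\le W_k+1\le\ell$. Each $M_j$ is connected in $G$ and contains $y_j\in\Delta_j$, so by induction all vertices of $\Delta_k$ are within $R+\sum_{j<k}|M_j|$ of $x_0$; thus $dist(x_0,Y)\le R+W_k\le R+\ell$.

**Step 7.5: the shape of the surviving path.** It remains to add Lemma 3. At stage $k$, $(y,T_k+1)$ is independent of later marks. So the probability that stage $k$ is reached, $\omega\not\equiv0$, $T_k+1\le\ell$, and the event of Lemma 3 fails for $(y,T_k+1)$ with $\tau=t-T_k-1$ is at most $\chi^kCe^{-c(t-\ell)}$. Sum over $k$ and use $\ell\le t/16$. On success the first alternative of Lemma 3 is excluded, so the second holds. $\square$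

**Lemma 6 (backward).** Let $x\in\Delta$, $\ell\le t/16$. With probability $\ge1-Ce^{-\theta\ell}-Ce^{-ct}$ either no path from $V\times\{0\}$ reaches $(x,t)$, or there is $(Y',\Sigma')$ with $t-\ell\le\Sigma'\le t$, $(Y',\Sigma')\to(x,t)$, $dist(x_0,Y')\le R+K_1\ell$, and a path $P'$ in $\gamma^{Y'}$ on $[0,\Sigma']$ ending at $(Y',\Sigma')$ whose index at all times $u\in[0,\frac78\Sigma']$ exceeds $\lfloor0.02v\Sigma'\rfloor$.

*Proof.* **Step 7.6: the backward search.** We do from $(x,t)$ backward what Lemma 5 did forward; here there is no conditioning on the past, so no comparison with $\mu^\Delta$ is needed. Let $\mathcal D_u=\{y:(y,t-u)\to(x,t)\}$ and $S_0=0$. At stage $k$: if $\mathcal D_{S_k}=\emptyset$, stop (dead). Otherwise take the first $y\in\mathcal D_{S_k}$ in the enumeration and run the backward process in $\gamma^y$ from $(y,t-S_k)$; it uses only marks before $t-S_k$, independent of $(S_k,\mathcal D_{S_k})$. If it survives backward for all time, stop with $(Y',\Sigma')=(y,t-S_k)$. If it dies after time $\sigma$, put $S_{k+1}=S_k+\lceil\sigma\rceil$. By (4.4), $E[e^{\theta S_k};\text{stage }k\text{ reached}]\le g(\theta)^k$,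 so up to probability $\sum_kg(\theta)^ke^{-\theta\ell}=Ce^{-\theta\ell}$ we stop at a stage with $S_k\le\ell$.

**Step 7.7: reading off the conclusions.** If we stop dead, no path from $V\times\{0\}$ reaches $(x,t)$. Otherwise $Y'\in\mathcal D_{S_k}$ with $S_k\le\ell$, so by (2.1) $dist(x,Y')\le K_1\ell$ up to probability $e^{-K_1\ell}\le e^{-\theta\ell}$, and $dist(x_0,x)\le R$. The path $P'$ comes from the time-reversed Lemma 3 with $\tau=\Sigma'\ge\frac{15}{16}t$: the probability that stage $k$ is reached with $S_k\le\ell$ and the event of the lemma fails is $\le g(\theta)^kCe^{-ct}$, and we sum over $k$. Backward times in $[\Sigma'/8,\Sigma']$ are forward times in $[0,\frac78\Sigma']$. Made right-continuous at its jumps, the reversed path has the stated index on all of $[0,\frac78\Sigma']$, since $t-S_k$ and $\frac78(t-S_k)$ lie in a fixed countable set and carry no marks. $\square$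

## 8. Meeting on the ray, and the proof of Theorem 1

**Step 8.1: choice of constants.** We choose the waiting time so large that both half-lines have merged into $\gamma$ well below index $0.02vt$. Let
$$\alpha=\frac{400}v,\qquad\varepsilon_0=\min\Big\{\frac1{16},\ \frac{0.003\,v}{K_1}\Big\},\qquad\ell=\varepsilon_0t,\qquad t\ge\alpha R.$$
Then $R\le0.0025vt$, $K_1\ell\le0.003vt$, and $3(R+K_1\ell)\le0.0165vt\le0.018vt$.

**Step 8.2: the two paths share a line on most of $[0,t]$.** Suppose the good events of Lemmas 5 and 6 hold and some path from $V\times\{0\}$ reaches $(x,t)$. Let $P$ be the path of Lemma 3 in $\gamma^Y$ on $[\Sigma,t]$, and $K=\max(\kappa(Y),\kappa(Y'))$. Since $K_1\ge1$, both $dist(x_0,Y)$ and $dist(x_0,Y')$ are at most $R+K_1\ell$, so $K\le2(R+K_1\ell)$, and the indices of $\gamma_K$ in $\gamma^Y$ and in $\gamma^{Y'}$ are integers at most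
$$3(R+K_1\ell)\le0.018vt\le0.02\,v\cdot\tfrac{15}{16}t .$$
As $t-\Sigma$ and $\Sigma'$ are $\ge\frac{15}{16}t$, these indices are $\le\lfloor0.02v(t-\Sigma)\rfloor$ and $\le\lfloor0.02v\Sigma'\rfloor$.

The index of $P$ starts at $0$ and exceeds that of $\gamma_K$ from time $\Sigma+\frac{t-\Sigma}8\le\frac{23}{128}t<\frac t4$ on. Take $u_1$ in the last time interval that $P$ spends at $\gamma_K$. Then $u_1<\frac t4$, $P(u_1)=\gamma_K$, and $P\in\{\gamma_j:j\ge K\}$ on $[u_1,t]$. Similarly, $P'$ has index above that of $\gamma_K$ on $[0,\frac78\Sigma']$ and ends at index $0$. If $u_2$ is the first time at which $P'$ is at $\gamma_K$, then $u_2\ge\frac78\Sigma'\ge0.8t$ and $P'\in\{\gamma_j:j\ge K\}$ on $[0,u_2]$.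

**Step 8.3: they meet.** This uses the crossing principle. On $[u_1,u_2]$ both paths live on the line $\gamma_K,\gamma_{K+1},\dots$ and use only its edges. At $u_1$ we have $P=\gamma_K\le P'$, and at $u_2$ we have $P\ge\gamma_K=P'$ in the order of the line. So they meet. Following $P$ and then $P'$, we get $(Y,\Sigma)\to(Y',\Sigma')\to(x,t)$. As $\eta_\Sigma(Y)=1$, also $\eta_t(x)=1$.

Writing $\eta^1$ for the process started from all ones at time $0$ and $\eta^\nu\le\eta^1$ for the one started from $\nu$ (same marks), we have shown, with $C,c$ depending only on $\lambda,D$: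
$$P(\eta^1_t(x)=1,\ \eta^\nu_t(x)=0)\le Ce^{-ct},\qquad\nu\ge\mu^\Delta,\ x\in\Delta,\ t\ge\alpha R.\tag{8.1}$$

**Step 8.4: from one time to all later times.** The coefficient $d_\Delta(t)$ concerns the whole future, so we upgrade (8.1). If $\eta^1$ and $\eta^\nu$ differ at $x$ at some time in $[a,a+1]$, let $\sigma$ be the first such time, a stopping time. With conditional probability $\ge e^{-(1+\lambda D)}$ there is no recovery at $x$ and no arrow into $x$ in $(\sigma,\sigma+1]$, and then the discrepancy is still there at time $a+1$. So by (8.1), for $t\ge\alpha R$,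
$$P(\exists s\ge t,\ x\in\Delta:\ \eta^1_s(x)\ne\eta^\nu_s(x))\le|\Delta|\sum_{n\ge0}e^{1+\lambda D}Ce^{-c(t+n+1)}\le C'|\Delta|e^{-ct}.\tag{8.2}$$

**Step 8.5: conclusion.** We translate (8.2) into the mixing coefficient. For $A\in\sigma(\xi^\Delta_s:s\le0)$ with $\bar{\mathbb P}(A)>0$, let $\nu_A$ be the law of $\bar\eta_0$ given $A$. By (M1), $\nu_A\ge\mu^\Delta$, and $\bar\nu_\lambda\ge\mu^\Delta$ (take for $A$ the sure event). By the Markov property $\bar{\mathbb P}(B\mid A)=P^{\nu_A}(B)$ and $\bar{\mathbb P}(B)=P^{\bar\nu_\lambda}(B)$ for $B\in\sigma(\xi^\Delta_s:s\ge t)$. Both differ from $P(\eta^1\in B)$ by at most the bound in (8.2). So $d_\Delta(t)\le2C'|\Delta|e^{-ct}$ for $t\ge\alpha R$, which is Theorem 1. $\blacksquare$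

## 9. Finite traps below $\lambda_c(\mathbb N)$: proof of Theorem 2

The mechanism of failure is simple. Hide at the end of a very long thread a large finite graph on which the infection, once present, lasts very long. If the thread is subcritical and long enough, the trap is almost never infected in the stationary process. But *given* that we see an infection in it, it stays. A one-point window inside the trap then has a long memory.

**Step 9.1: the graph.** We need traps on which $\lambda<\lambda_c(\mathbb N)$ is strong. Let $H_\infty$ have vertices $\mathbb Z_{\ge0}\times\{1,\dots,m\}$ with $(i,a)\sim(j,b)$ iff $|i-j|=1$; let $o=(0,1)$, and let $H_k$ be the subgraph of levels $\le k$. For each $k\ge1$ take a separate copy of $H_k$, with its $o$ called $x_k$, and join $x_k$ to $(k,1)\in H_\infty$ by a path $x_k=w_0,w_1,\dots,w_{L_k}=(k,1)$ of length $L_k\ge1$, chosen in Step 9.5, with new interior vertices. The resulting $G$ is infinite and connected, with degrees $\le2m+1$.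

**Step 9.2: comparison with a faster process on $\mathbb N$.** This shows what $H_\infty$ gains. On $H_\infty$, with parameter $\lambda$ and started from $o$, define $\zeta\subset\mathbb Z_{\ge0}$ with a representative vertex in each level $i\in\zeta$. Start from $\zeta=\{0\}$ with representative $o$. A recovery at the representative removes $i$. An arrow from the representative of $i$ to some $(j,b)$, with $|i-j|=1$ and $j\notin\zeta$, adds $j$ with representative $(j,b)$. All representatives are infected. There are $m$ choices of $b$, so $i$ infects $j$ at rate $m\lambda$, and $\zeta$ is exactly the contact process on $\mathbb N$ with parameter $\lambda'=m\lambda$.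

Let $\lambda>\lambda_c(\mathbb N)/m$. Then $\lambda'>\lambda_c(\mathbb N)$, so Section 4 applies at $\lambda'$; let $p_0=p_0(\lambda')>0$.

**Step 9.3: $\lambda_T(G)\le\lambda_c(\mathbb N)/m$.** We bound long healthy periods at $o\in H_\infty$. Start $\zeta$ at $(o,0)$. If it dies after time $\sigma$, restart it at $(o,\sigma+1)$, and so on. The attempts are i.i.d. and survive with probability $p_0$. By Lemma 2(a) at $\lambda'$, $g_1:=E[e^{\theta(\sigma+1)};\sigma<\infty]<1$ for small $\theta$. If no $u\in[0,t)$ has $(o,u)\to\infty$ in $H_\infty$, the successful attempt starts at or after $t$; so this has probability at most $\sum_kg_1^ke^{-\theta t}=Ce^{-\theta t}$. By time reversal,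
$$\bar{\mathbb P}^G(\bar\eta_u(o)=0,\ u\in[0,t))\le\bar{\mathbb P}^{H_\infty}(\bar\eta_u(o)=0,\ u\in[0,t))\le Ce^{-\theta t}.$$
So $\rho_\lambda(o)<0$ for all $\lambda>\lambda_c(\mathbb N)/m$, which gives the claim. Together with $\lambda_c(G)\le\lambda_T(G)$ this is the first part of Theorem 2.

**Step 9.4: persistence in $H_\infty$.** We show that a seen infection is likely to be seen again: $c_1:=\inf_tP^o_{H_\infty}(\eta_t(o)=1)>0$. For the $\lambda'$-process on $\mathbb N$, with superscripts for starting sets,
$$\{\zeta^0_t(0)=1\}\supset\{\zeta^0_t\ne\emptyset\}\cap\{\zeta^{\mathbb N}_t(0)=1\},$$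
because a path from $(0,0)$ to time $t$ and a path from time $0$ to $(0,t)$ meet by the crossing principle. Both events on the right are increasing in arrows and decreasing in recoveries, and each has probability $\ge p_0$, the second by duality. So $P(\zeta_t^0(0)=1)\ge p_0^2$ by (C3). In $H_\infty$ this says that some $(0,a)$ is infected at time $t$ with probability $\ge p_0^2$. For $t\ge1$ use this at time $t-1$ together with $\min_aP((0,a)\to o\text{ in unit time})>0$. For $t<1$ the probability that $o$ has not recovered is $\ge e^{-1}$. Moreover, for fixed $t$, $P^o_{H_k}(\eta_t(o)=1)\uparrow P^o_{H_\infty}(\eta_t(o)=1)$ as $k\to\infty$, since each path lies in some $H_k$.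

**Step 9.5: the threads.** We choose $L_k$ so long that the trap is isolated. Let $F_k$ be $H_k$ with an infinite half-line $N'=\{w_1,w_2,\dots\}$ attached to $x_k=w_0$. *Claim: for $\lambda<\lambda_c(\mathbb N)=\lambda_c(\mathbb Z)$ the process on $F_k$ from $x_k$ dies out a.s.*

First, the number of sites of $\mathbb Z$ visited by $\xi^{\{0\}}$ up to time $u$ is dominated by $1$ plus a sum of two Poisson$(\lambda u)$ variables. By (C2) and Cauchy–Schwarz, $E|\xi_u^{\{0\}}|\le(E|\xi_u^{\{0\}}|^2)^{1/2}P(\xi_u^{\{0\}}\ne\emptyset)^{1/2}\le Ce^{-cu}$. The same bound holds in $N'$ from any single vertex. Let $X_n=|\eta_n\cap N'|$ and let $\mathcal F_n$ be generated by the marks up to time $n$. A vertex of $N'$ infected at time $n+h$ is reached by a path in $N'$ either from a vertex of $\eta_n\cap N'$ or from the head $w_1$ of an arrow $w_0\to w_1$ in $(n,n+h]$ (the last entry into $N'$). These arrows have rate $\lambda$ and are independent of the marks inside $N'$. So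
$$E[X_{n+h}\mid\mathcal F_n]\le Ce^{-ch}X_n+\int_0^h\lambda Ce^{-cu}\,du\le\tfrac12X_n+C_1$$
for a suitable integer $h\ge1$ and some $C_1>0$. As $X_0=0$, $EX_{jh}\le2C_1$ for all $j$.

Suppose $p:=P(\text{survival})>0$, and let $b_0=4C_1/p$. By Markov's inequality $P(X_{jh}>b_0)\le p/2$, so $P(\text{survival},X_{jh}\le b_0)\ge p/2$ for all $j$, and by the reverse Fatou lemma $P(\text{survival and }X_{jh}\le b_0\text{ for infinitely many }j)\ge p/2$. But whenever $X_{jh}\le b_0$ there are at most $b_0+|H_k|$ infected vertices, and extinction within one time unit has conditional probability bounded below: all of them recover in that unit and none of them emits an arrow. By Lévy's conditional Borel–Cantelli lemma, a.s. $X_{jh}\le b_0$ for infinitely many $j$ implies extinction. This is a contradiction, and the claim is proved.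

Hence a.s. only finitely many vertices of $F_k$ are ever infected. Choose $L_k$ such that at parameter $\lambda^{(k)}=(1-\frac1{k+1})\lambda_c(\mathbb N)$ the probability that $w_{L_k}$ is ever infected (in $F_k$, from $x_k$) is $\le1/k$. By monotonicity the bound holds for all $\lambda\le\lambda^{(k)}$. Note that $L_k$ does not depend on $\lambda$, so one graph serves all parameters.

**Step 9.6: failure.** We exhibit the events $A,B$. Fix $\lambda\in(\lambda_c(\mathbb N)/m,\lambda_c(\mathbb N))$ and $k$ with $\lambda\le\lambda^{(k)}$. In $G$, survival from $x_k$ requires infecting $w_{L_k}$, since until then the process lives on a finite graph, where it dies out. Before that the dynamics coincides with that on $F_k$. So $0<\bar{\mathbb P}(\bar\eta_t(x_k)=1)\le1/k$; positivity holds because survival from $o$ in $H_\infty$ has positive probability and $G$ is connected. With $A=\{\bar\eta_0(x_k)=1\}$ and $B=\{\bar\eta_t(x_k)=1\}$, the Markov property and monotonicity give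
$$d_{\{x_k\}}(t)\ge\bar{\mathbb P}(B\mid A)-\bar{\mathbb P}(B)\ge P^o_{H_k}(\eta_t(o)=1)-\tfrac1k .$$
By Step 9.4, $\limsup_kd_{\{x_k\}}(t)\ge c_1$ for every $t\ge0$. As $\mathrm{diam}(\{x_k\})=0$, the property would give $d_{\{x_k\}}(t)\le Ce^{-ct}$ for all $k$ and all $t\ge0$, which is impossible for large $t$.

These $\lambda$ exceed $\lambda_T(G)\ge\lambda_c(G)$, so both remaining questions have a negative answer. Given any constant $\lambda_0<\lambda_c(\mathbb N)$, the graph for $m=2$ violates the property at every $\lambda\in(\max(\lambda_0,\frac12\lambda_c(\mathbb N)),\lambda_c(\mathbb N))$. $\blacksquare$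

Since $d_\Delta$ is nondecreasing in $\Delta$, the bound fails in the same way for $\Delta=\{x_k,w_1\}$, so the failure is not special to diameter $0$.

## 10. The sharp waiting time on $\mathbb Z$: proof of Theorem 3

Here $G=\mathbb Z$. The example of Section 1, made precise with the edge speed, gives the lower bound.

**Step 10.1: no $\alpha<\frac1{2v}$ works.** We compare a healthy interval with the speed of the edges. Let $0<\alpha<\frac1{2v}$ and suppose the property holds with this $\alpha$. Choose $\epsilon>0$ with $b:=\frac1{2\alpha(1+\epsilon)}>v$. Let $\Delta_n=[-n,n]$, $t_n=2\alpha(1+\epsilon)n=n/b$, $A=\{\bar\eta_0=0\text{ on }\Delta_n\}$, $B=\{\bar\eta_{t_n}(0)=1\}$. Given $A$, the event $B$ needs a path to $(0,t_n)$ from $(-\infty,-n-1]$ or from $[n+1,\infty)$ at time $0$. So $\bar{\mathbb P}(B\mid A)\le2P(r_{t_n}\ge n+1)\to0$ by (4.1), applied with some $b'\in(v,b)$ in place of $b$. But $\bar{\mathbb P}(B)>0$ does not depend on $n$, while $C|\Delta_n|e^{-ct_n}\to0$: a contradiction.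

**Step 10.2: reduction.** For the upper bound we first pass to intervals and to $x$ in the left half. Let $R=\mathrm{diam}(\Delta)$; by translation $\Delta\subset I=[0,R]$. If $\nu\ge\mu^\Delta$, then $\nu\ge\mu^I$ by (M2). As in Steps 8.4 and 8.5 it suffices to prove, for $t\ge(1+\epsilon)R/(2v)$ and $x\in\Delta$, that $P(\eta^1_t(x)=1,\eta_t^\nu(x)=0)\le Ce^{-ct}$ for all $\nu\ge\mu^I$. Since $\mu^I$ is invariant under the reflection of $I$, we may assume $x\le R/2$. Let $\ell=\varepsilon_1t$, with $\varepsilon_1\in(0,\frac18)$ chosen in Step 10.5.

**Step 10.3: a survivor at the left end.** If the surviving site could be anywhere in $I$, it might be at distance $R$ from $x$, and we would lose a factor $2$. We therefore insist on the left end. Run the construction of Lemma 5 with $\Delta_k=[a_k,R]$, $a_0=0$, and this change: if $\omega(a_k)=1$, run the process in $(-\infty,a_k]$ from $(a_k,T_k+1)$; if $\omega(a_k)=0$, proceed as in case (i), which (M4) allows. If the half-line process dies, $M$ is an interval with right endpoint $a_k$, so $\Delta_{k+1}=\Delta_k\cup M$ is again of the form $[a_{k+1},R]$.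

We need a lower bound for $P^{\mu^{[a,b]}}(\eta_1(a)=1)$. Under $\mu^{[a,b]}$ the interval $[a,b]$ is initially healthy, so its first infected vertex is $a$ or $b$. Since $\mu^{[a,b]}$ is invariant under $y\mapsto a+b-y$, (M3) shows that $a$ is the first infected vertex, before time $1$, with probability $\ge\frac12(1-e^{-c_0})$. It then has no recovery up to time $1$ with conditional probability $\ge e^{-1}$. Hence $P^{\mu^{[a,b]}}(\eta_1(a)=1)\ge q/2$. The rest of the proof of Lemma 5 is unchanged, with $q/2$ for $q$. So, up to probability $Ce^{-\theta\ell}$, there is $(Y,\Sigma)$ with $\Sigma\in[0,\ell]$ an integer, $Y\in[-\ell,0]$, $\eta^\nu_\Sigma(Y)=1$, and $(Y,\Sigma)\to\infty$ in $(-\infty,Y]$; in particular it survives in $\mathbb Z$.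

**Step 10.4: the backward survivor.** This is Lemma 6 with the half-lines $[y,\infty)$ and without the shape of the path. Up to probability $Ce^{-\theta\ell}$, either no path from $\mathbb Z\times\{0\}$ reaches $(x,t)$, or there is $(Y',\Sigma')\to(x,t)$ with $t-\Sigma'\in[0,\ell]$ an integer and $|Y'-x|\le K_1\ell$, which survives backward in $[Y',\infty)$.

**Step 10.5: the edges swap sides.** We use almost full speed. Let $a=(1-\delta)v$ with $\delta=\frac\epsilon{2(1+\epsilon)}$. By (C1) and a union bound over $O((1+t)^3)$ choices, up to probability $Ce^{-ct}$ the following holds for all integers $s,j\in[0,\ell]$, $y\in[-\ell,0]$, $y'\in[x-K_1\ell,x+K_1\ell]$: the right edge at time $t-j$ of the process from $(-\infty,y]\times\{s\}$ exceeds $y+a(t-j-s)$, and the right edge at time $s$ of the backward process from $(-\infty,y']\times\{t-j\}$ exceeds $y'+a(t-j-s)$. (Here $t-j-s\ge\frac34t$.) Suppose all the good events hold and some path from $\mathbb Z\times\{0\}$ reaches $(x,t)$. By (4.3) and its time reversal there are a path $P$ from $(Y,\Sigma)$ with $P(\Sigma')>Y+a(\Sigma'-\Sigma)$, and a path $P'$ on $[\Sigma,\Sigma']$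 with $P'(\Sigma')=Y'$ and $P'(\Sigma)>Y'+a(\Sigma'-\Sigma)$.

Now $R/2\le vt/(1+\epsilon)$ and
$$a-\frac v{1+\epsilon}=v\,\frac{2+\epsilon}{2(1+\epsilon)}-\frac{2v}{2(1+\epsilon)}=\frac{v\epsilon}{2(1+\epsilon)}>0 .$$
So if $\varepsilon_1$ is small enough, namely if $\varepsilon_1(1+2a+K_1)\le\frac{v\epsilon}{2(1+\epsilon)}$, then
$$Y+a(\Sigma'-\Sigma)\ge-\ell+a(t-2\ell)\ge\tfrac R2+K_1\ell\ge Y',$$
$$Y'+a(\Sigma'-\Sigma)\ge-K_1\ell+a(t-2\ell)\ge0\ge Y,$$
where the second line uses $x\ge0$. So $P(\Sigma)=Y\le P'(\Sigma)$ and $P(\Sigma')\ge Y'=P'(\Sigma')$, and the paths meet by the crossing principle. Hence $(Y,\Sigma)\to(Y',\Sigma')\to(x,t)$ and $\eta^\nu_t(x)=1$. The exceptional probability is at most $Ce^{-\theta\varepsilon_1t}+Ce^{-ct}$, which is the bound required in Step 10.2. $\blacksquare$
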